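\title{Complete cells in arrangements of pseudohyperplanes: a proof of Roudneff's conjecture}

\begin{abstract}
A cell of an arrangement of $n$ pseudohyperplanes in the real projective space $\mathbb P^d$ is complete if it has a facet on each pseudohyperplane. We prove Roudneff's conjecture: if $n\ge 2d+1\ge 5$, there are at most $\sum_{i=0}^{d-2}\binom{n-1}{i}$ complete cells. The proof uses two properties of the set of sign vectors of the cells: it is symmetric under negation, and it shatters no set of $d+2$ coordinates. The tools are Fourier expansion on the discrete cube and a reduction modulo $2$. We also give a bound for $d+2\le n\le 2d$, and we count the complete cells of the cyclic arrangement for all $n\ge d+1$, which shows that both the bound and the range $n\ge 2d+1$ are best possible.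
\end{abstract}

\section{Introduction}

Take $n$ distinct hyperplanes in the real projective space $\mathbb P^d$, with no point common to all of them. They cut $\mathbb P^d$ into a $d$-dimensional cell complex. A $d$-cell has at most one facet, that is, one $(d-1)$-dimensional face, on each hyperplane, so it has at most $n$ facets. The cell is \emph{complete} if it has exactly $n$ facets, so that every hyperplane bounds it. All of this makes sense for an \emph{arrangement of pseudohyperplanes}, in which the hyperplanes are mildly deformed but still meet as hyperplanes do; formally, such an arrangement is the topological representation of a simple oriented matroid of rank $d+1$ on $n$ elements (Section~\ref{sec:signs}). How many complete cells can an arrangement have?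

On the projective line, $n\ge 3$ points cut out arcs with two endpoints each, and no arc is complete. In the projective plane, the lines through the sides of a convex $n$-gon give one complete cell, and for small $n$ there can be more. Three lines give four triangles, all complete. Four lines in general position have $6$ vertices and $12$ edges, hence $7$ cells by Euler's formula; each cell has three or four sides and the sides add up to $24$, so three cells are complete quadrilaterals. We shall see that from five pseudolines on there is at most one complete cell.

To guess the answer in higher dimensions, identify $\mathbb R^{d+1}$ with the space of real polynomials of degree at most $d$, and fix $t_1<\dots<t_n$. The \emph{cyclic arrangement} consists of the hyperplanes $\{P: P(t_i)=0\}$, with normal vectors $v_i=(1,t_i,\dots,t_i^d)$; it is dual to the cyclic polytope, the convex hull of $n$ points on the moment curve $t\mapsto(t,t^2,\dots,t^d)$. Its $d$-cells in $\mathbb P^d$ correspond to the sign sequences $(\operatorname{sgn}P(t_i))_i$ up to negation, and these are the sequences with at most $d$ sign changes. There are $\sum_{i=0}^{d}\binom{n-1}{i}$ of them,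 and no arrangement has more cells (Remark~\ref{rem:topes}). Crossing the $i$-th hyperplane flips the $i$-th sign, which creates at most two new sign changes. So each of the $\sum_{i=0}^{d-2}\binom{n-1}{i}$ sequences with at most $d-2$ sign changes is a complete cell. Roudneff showed that for $d\ge2$ and $n\ge 2d+1$ this is the exact number of complete cells of the cyclic arrangement. Roudneff's conjecture, as posed in \cite{HKMS}, states that in this range no arrangement of pseudohyperplanes has more. We prove it.

\begin{theorem}[Roudneff's conjecture]\label{thm:main}
Every arrangement of $n\ge 2d+1\ge 5$ pseudohyperplanes in $\mathbb P^d$ has at most $\sum_{i=0}^{d-2}\binom{n-1}{i}$ complete cells.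
\end{theorem}

The arrangement need not be in general position, and it need not be realizable by straight hyperplanes. In fact the theorem follows from a statement about subsets of the discrete cube. Let $E=\{1,\dots,n\}$. For $x\in\{\pm1\}^n$ and $i\in E$, let $x^{(i)}$ be $x$ with the $i$-th sign flipped; the $n$ vectors $x^{(i)}$ are the neighbors of $x$ in the cube. For $T\subseteq\{\pm1\}^n$ and $G\subseteq E$, let $T|_G\subseteq\{\pm1\}^G$ be the set of restrictions to $G$ of elements of $T$. We say that $T$ \emph{shatters} $G$ if $T|_G=\{\pm1\}^G$. The \emph{interior} of $T$ is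
\[
I(T)=\{x\in T:\ x^{(i)}\in T\text{ for all }i\in E\}.
\]

\begin{theorem}\label{thm:cube}
Let $d\ge1$ and $n\ge d+2$. Let $T\subseteq\{\pm1\}^n$ satisfy $T=-T$, and suppose that $T$ shatters no set $G\subseteq E$ with $|G|=d+2$.
\begin{itemize}
\item[(a)] If $n\ge 2d+1$, then $\frac12|I(T)|\le\sum_{i=0}^{d-2}\binom{n-1}{i}$.
\item[(b)] If $d+2\le n\le 2d$, then $\frac12|I(T)|\le\sum_{i=0}^{d-2}\binom{n-1}{i}+\binom nd-\binom n{d+1}$.
\end{itemize}
\end{theorem}

For $d=1$, part (a) says that $I(T)$ is empty, and one sees this directly: if $x\in I(T)$, then on any three coordinates the vectors $\pm x$ and $\pm x^{(i)}$ restrict to all $2+6=8$ sign vectors. The symmetry $T=-T$ cannot be dropped. The set of vectors with at most $d+1$ minus signs shatters no $(d+2)$-set, and its interior contains the vectors with at most $d$ minus signs, whose number $\sum_{i\le d}\binom ni=\sum_{i\le d}\binom{n-1}i+\sum_{i\le d-1}\binom{n-1}i$ exceeds $2\sum_{i\le d-2}\binom{n-1}i$.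

\begin{theorem}\label{thm:cyclic}
For $d\ge2$ and $n\ge d+1$, the cyclic arrangement has exactly $\sum_{i=0}^{d-2}\binom{n-1}{i}+\varepsilon$ complete cells, where $\varepsilon=0$ if $n\ge 2d+1$, and $\varepsilon=\binom d{n-d}+\binom{d-1}{n-d-1}\ge1$ if $n\le 2d$.
\end{theorem}

Thus the bound of Theorem~\ref{thm:main} is attained for all $d\ge2$ and $n\ge 2d+1$, and it fails for every $n$ with $d+1\le n\le 2d$, so the hypothesis $n\ge 2d+1$ cannot be weakened. The bound of Theorem~\ref{thm:cube}(b) is attained for $n=d+2$ (end of Section~\ref{sec:cyclic}).

The proof of Theorem~\ref{thm:cube} is a dimension count. The number $\frac12|I(T)|$ is the dimension of the space of rational functions on $I(T)$ with $f(-x)=(-1)^df(x)$. Requiring the Fourier coefficients of degree at most $d-2$ to vanish costs exactly $\sum_{i=0}^{d-2}\binom{n-1}i$ linear conditions, so we must bound the space of functions that satisfy them. On every set of at least $d+2$ coordinates, $T$ misses some sign vector, and then $I(T)$ misses that vector and all its neighbors. Over $\mathbb Q$, this forces the coefficients of degree above $d$ to vanish. The coefficients of degree $d$ satisfy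 linear relations with unknown signs; modulo $2$ the signs disappear, and what is left is an explicit linear system over $\mathbb F_2$ that has only the zero solution when $n\ge 2d+1$.

\section{Cells as sign vectors}\label{sec:signs}

We recall the standard facts on oriented matroids that we use; see \cite{BLSWZ}. A sign vector is an element $Y\in\{+1,0,-1\}^E$. Its zero set is $z(Y)=\{e:Y_e=0\}$ and its support is $E\setminus z(Y)$. We write $Y\le X$ if $Y_e\in\{0,X_e\}$ for all $e$. The \emph{composition} $Y\circ Z$ has $e$-th entry $Y_e$ if $Y_e\ne0$ and $Z_e$ otherwise.

The model is a family of vectors $v_1,\dots,v_n$ spanning $\mathbb R^{d+1}$, where each point $p\in\mathbb R^{d+1}$ has the sign vector $\sigma(p)=(\operatorname{sgn}\langle v_e,p\rangle)_{e\in E}$. An \emph{oriented matroid} on $E$ is a set $\mathcal L$ of sign vectors, called \emph{covectors}, that shares the following properties with the set of all $\sigma(p)$: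
\begin{itemize}
\item[(L1)] $0\in\mathcal L$, and $Y\in\mathcal L$ implies $-Y\in\mathcal L$;
\item[(L2)] $Y,Z\in\mathcal L$ implies $Y\circ Z\in\mathcal L$;
\item[(L3)] if $Y,Z\in\mathcal L$ and $Y_e=-Z_e\ne0$, there is $W\in\mathcal L$ with $W_e=0$ and $W_f=(Y\circ Z)_f$ for every $f$ at which $Y$ and $Z$ do not have opposite nonzero signs.
\end{itemize}
In the model, $\sigma(p)\circ\sigma(q)=\sigma(p+\epsilon q)$ for small $\epsilon>0$, and $W$ in (L3) is the sign vector of the point where the segment from $p$ to $q$ crosses $v_e^\perp$. The zero sets of covectors are the flats of a matroid on $E$, whose rank is the rank of $\mathcal L$. The oriented matroid is \emph{simple} if this matroid has no loops and no parallel elements, that is, if the flat of rank $0$ is empty and the flats of rank $1$ are the single elements. In the model this says that the $v_e^\perp$ are $n$ distinct hyperplanes.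

Two sign vectors $Y,C$ are \emph{orthogonal} if their supports are disjoint or the products $Y_eC_e$ take both values $+1$ and $-1$. Every minimal dependent set of the matroid is the support of a sign vector $C$, a \emph{signed circuit}, that is orthogonal to all covectors. In the model, $C$ records the signs of a linear dependence $\sum\lambda_ev_e=0$, and orthogonality is what remains of the equation $\sum\lambda_e\langle v_e,p\rangle=0$.

By the topological representation theorem, a simple oriented matroid of rank $d+1$ is represented by antipodally symmetric pseudospheres $S_e\subset S^d$, $e\in E$, each with a positive and a negative side, so that every point of $S^d$ has a sign vector and the following holds. The sign vectors that occur are the nonzero covectors. The points with sign vector $Y$ form a cell of dimension $d-\operatorname{rank}z(Y)$ of a cell decomposition of $S^d$; the cell $Y$ is a face of the cell $X$ if and only if $Y\le X$; and the antipodal map sends the cell $Y$ to the cell $-Y$. An arrangement of pseudohyperplanes in $\mathbb P^d$ is the image of such a family in the antipodal quotient, and its cells are the pairs $\{Y,-Y\}$. The $d$-cells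 of $S^d$ are the covectors whose zero set has rank $0$. As there are no loops, these are the covectors with full support, called \emph{topes}.

\begin{proposition}\label{prop:dict}
Let $T\subseteq\{\pm1\}^n$ be the set of topes of an arrangement of $n$ pseudohyperplanes in $\mathbb P^d$, $d\ge1$. Then $T=-T$, the number of complete cells is $\frac12|I(T)|$, and $T$ shatters no set of $d+2$ elements.
\end{proposition}

\begin{proof}
The symmetry is (L1). Let $x$ be a tope, and let $x[e]$ be $x$ with the $e$-th entry replaced by $0$. The facets of $x$ in $S^d$ are the covectors $Y\le x$ whose zero set has rank $1$. Since the matroid is simple, that zero set is a single element $e$, and then $Y\le x$ forces $Y=x[e]$. So the facets of $x$ are those vectors $x[e]$ that are covectors. Two of them have different zero sets, so they are not antipodal and remain distinct in $\mathbb P^d$. Hence the cell $\{x,-x\}$ is complete if and only if $x[e]\in\mathcal L$ for all $e$.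

Now $x[e]\in\mathcal L$ if and only if $x^{(e)}\in T$. Indeed, if $x[e]\in\mathcal L$, then $x[e]\circ(-x)=x^{(e)}$ is a covector by (L1) and (L2), and it has full support. Conversely, if $x^{(e)}\in T$, then $x$ and $x^{(e)}$ have opposite signs at $e$ only, and (L3) gives the covector $x[e]$. So the complete cells are the pairs $\{x,-x\}$ with $x\in I(T)$.

Let $|G|=d+2$. Since the rank is $d+1$, the set $G$ is dependent, so there is a signed circuit $C$ with nonempty support in $G$. Choose $y\in\{\pm1\}^G$ that agrees with $C$ on its support. A tope $x$ with $x|_G=y$ would have $x_eC_e=+1$ on the whole support of $C$, against orthogonality. So $y\notin T|_G$.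
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:cube}]
Since $n\ge 2d+1\ge d+2$, Proposition~\ref{prop:dict} shows that Theorem~\ref{thm:cube}(a) applies to the set of topes and bounds the number of complete cells.
\end{proof}

\section{The cyclic arrangement}\label{sec:cyclic}

\begin{proof}[Proof of Theorem~\ref{thm:cyclic}]
Any $d+1$ of the vectors $v_i=(1,t_i,\dots,t_i^d)$ are independent by the Vandermonde determinant, so for $n\ge d+1$ they define a simple oriented matroid of rank $d+1$. Its topes are the vectors $(\operatorname{sgn}P(t_i))_i$ with $\deg P\le d$ and all $P(t_i)\ne0$. Let $s(x)$ be the number of $i\in\{1,\dots,n-1\}$ with $x_i\ne x_{i+1}$. The topes are exactly the $x\in\{\pm1\}^n$ with $s(x)\le d$. Indeed, each sign change forces a root of $P$ in $(t_i,t_{i+1})$, so $s(x)\le\deg P$; conversely, a polynomial of degree $s(x)$ with one simple root in each such interval has sign vector $x$ or $-x$. By Proposition~\ref{prop:dict} we must count the $x$ with $s(x)\le d$ and $s(x^{(i)})\le d$ for all $i$, and divide by $2$.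

Flipping a position $i$ with $1<i<n$ toggles the two adjacent pairs between equal and unequal. It changes $s$ by $+2$ if $x_{i-1}=x_i=x_{i+1}$, and otherwise by $0$ or $-2$. Flipping an end position changes $s$ by $+1$ if the neighboring entry has the same sign, and by $-1$ otherwise. Call the maximal constant runs of $x$ \emph{blocks}; there are $s(x)+1$ of them, and $x$ is determined by $x_1$ and the block sizes.

If $s(x)\le d-2$, every flip is allowed. A vector with $s(x)=i$ is given by $x_1$ and a choice of $i$ among the $n-1$ adjacent pairs, so this case contributes $2\sum_{i=0}^{d-2}\binom{n-1}i$.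

If $s(x)=d-1$, only a change of $+2$ is forbidden, so the condition is that each of the $d$ blocks has size $1$ or $2$. The sizes add up to $n$, so exactly $n-d$ blocks have size $2$. This case contributes $2\binom d{n-d}$.

If $s(x)=d$, changes of $+2$ and $+1$ are forbidden, so each of the $d+1$ blocks has size $1$ or $2$, and the first and last have size $1$. Exactly $n-d-1$ of the $d-1$ inner blocks have size $2$. This case contributes $2\binom{d-1}{n-d-1}$.

For $n\ge2d+1$ the last two contributions are zero, because $n-d>d$ and $n-d-1>d-1$. For $d+1\le n\le 2d$ we have $\binom d{n-d}\ge1$.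
\end{proof}

For $d=2$ and $n=4$ the three cases give $\pm({+}{+}{+}{+})$, $\pm({+}{+}{-}{-})$ and $\pm({+}{-}{-}{+})$, the three quadrilaterals of the introduction. For $n=d+2$ and any $d\ge2$,
\[
\binom d2+\binom{d-1}1=\frac{(d-1)(d+2)}2=\binom{d+2}2-(d+2)=\binom nd-\binom n{d+1},
\]
so the topes of the cyclic arrangement attain the bound of Theorem~\ref{thm:cube}(b).

\section{Functions supported on the interior}\label{sec:fourier}

From now on $d$, $n$ and $T$ are as in Theorem~\ref{thm:cube}, and $I=I(T)$. Since $(-x)^{(i)}=-x^{(i)}$, we have $I=-I$.

\subsection*{Fourier expansion and projections}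
For a finite set $G$, a point $y\in\{\pm1\}^G$ and $A\subseteq G$, put $y_A=\prod_{i\in A}y_i$. The functions $y\mapsto y_A$ are orthogonal: $\sum_yy_Ay_{A'}$ is $2^{|G|}$ if $A=A'$ and $0$ otherwise. There are $2^{|G|}$ of them, so every $h:\{\pm1\}^G\to\mathbb Q$ satisfies $h(y)=2^{-|G|}\sum_{A\subseteq G}\hat h(A)y_A$ with $\hat h(A)=\sum_yh(y)y_A$. We call $|A|$ the degree of the coefficient $\hat h(A)$.

The hypothesis on $T$ concerns restrictions to subsets $G\subseteq E$, so we project functions in the same way. For $f:\{\pm1\}^n\to\mathbb Q$, define $f_G$ on $\{\pm1\}^G$ by $f_G(y)=\sum_{x:\,x|_G=y}f(x)$. For $A\subseteq G$ we have $\sum_yf_G(y)y_A=\sum_xf(x)x_A=\hat f(A)$, so the projection keeps exactly the coefficients indexed by subsets of $G$: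
\begin{equation}\label{eq:proj}
2^{|G|}f_G(y)=\sum_{A\subseteq G}\hat f(A)\,y_A .
\end{equation}
Call $y\in\{\pm1\}^G$ a \emph{missed point} of $G$ if $y\notin T|_G$. Every $G$ with $|G|\ge d+2$ has a missed point, because a set that is shattered has all its subsets shattered. The next lemma is the only place where the definition of the interior enters.

\begin{lemma}\label{lem:missed}
Let $f$ vanish outside $I$, and let $y$ be a missed point of $G$. Then $f_G(y)=0$, and $f_G(y^{(i)})=0$ for all $i\in G$.
\end{lemma}

\begin{proof}
If $f_G(y)\ne0$, some $x\in I\subseteq T$ restricts to $y$. If $f_G(y^{(i)})\ne0$, some $x\in I$ restricts to $y^{(i)}$, and then $x^{(i)}\in T$ restricts to $y$. Both contradict $y\notin T|_G$.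
\end{proof}

\subsection*{The dimension count}
Let $\mathcal F$ be the $\mathbb Q$-vector space of functions $f:\{\pm1\}^n\to\mathbb Q$ that vanish outside $I$ and satisfy $f(-x)=(-1)^df(x)$. Such a function has one free value on each pair $\{x,-x\}\subseteq I$, so $\dim\mathcal F=\frac12|I|$. Substituting $-x$ for $x$ in the sum that defines $\hat f(A)$ gives $\hat f(A)=(-1)^{d+|A|}\hat f(A)$, so $\hat f(A)=0$ unless $|A|\equiv d\pmod2$. Put
\[
\mathcal N=\{f\in\mathcal F:\ \hat f(A)=0\text{ for all }|A|\le d-2\}.
\]
This is the kernel of the map that sends $f$ to its coefficients $\hat f(A)$ with $|A|\le d-2$ and $|A|\equiv d\pmod 2$. By Pascal's rule, for every integer $m$,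
\begin{equation}\label{eq:pascal}
\sum_{\substack{j\le m\\ j\equiv m\ (2)}}\binom nj=\sum_{\substack{j\le m\\ j\equiv m\ (2)}}\left[\binom{n-1}j+\binom{n-1}{j-1}\right]=\sum_{i=0}^m\binom{n-1}i .
\end{equation}
With $m=d-2$ we obtain
\begin{equation}\label{eq:count}
\tfrac12|I|\le\sum_{i=0}^{d-2}\binom{n-1}i+\dim\mathcal N .
\end{equation}
The parity $(-1)^d$ is forced on us: with the other parity, \eqref{eq:pascal} would produce a sum up to $d-1$, which is too weak, or up to $d-3$, which is false for $d\ge2$ by Theorem~\ref{thm:cyclic}. The parity has a second use. A function in $\mathcal N$ has no coefficients of degree $d-1$, where we imposed no condition, and none of degree $d+1$, where there may be no missed point. Its coefficients live in degrees $d,d+2,d+4,\dots$.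

\begin{remark}\label{rem:topes}
The same scheme bounds $T$ itself. Let $f$ vanish outside $T$, with $f(-x)=(-1)^df(x)$ and $\hat f(A)=0$ for $|A|\le d$. Then $\hat f(G)=0$ for all $G$, by induction on $|G|$: for $|G|=d+1$ by parity, and for $|G|\ge d+2$ because \eqref{eq:proj} at a missed point $y$ reads $0=\hat f(G)y_G$. So $f=0$, and \eqref{eq:pascal} with $m=d$ gives $\frac12|T|\le\sum_{i=0}^d\binom{n-1}i$. In $\mathcal N$ the $\binom nd$ coefficients of degree $d$ are not assumed to vanish. We have to recover their vanishing from the extra equations at the neighbors of missed points.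
\end{remark}

\section{Five pseudolines}\label{sec:five}

Let $d=2$ and $n=5$. The space $\mathcal N$ consists of the even functions $f$ supported on $I$ with $\hat f(\emptyset)=\sum_xf(x)=0$. We show that $\mathcal N=0$; then \eqref{eq:count} says that $I$ contains at most one antipodal pair. The coefficients of $f\in\mathcal N$ that may be nonzero are ten numbers $w(ij)=\hat f(\{i,j\})$, one for each edge of the complete graph on $E$, and five numbers $\hat f(G)$ with $|G|=4$.

Take $G=\{1,2,3,4\}$ and a missed point $y$ of $G$. Put $a_{ij}=w(ij)y_iy_j$, let $q$ be the sum of the six $a_{ij}$ with $i,j\in G$, and put $c=\hat f(G)y_1y_2y_3y_4$. Flipping $y_i$ reverses the sign of $c$ and of the three terms $a_{ij}$. Lemma~\ref{lem:missed} and \eqref{eq:proj} give five equations: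
\[
q+c=0,\qquad q-2\sum_{j\in G\setminus\{i\}}a_{ij}-c=0\quad(i=1,2,3,4).
\]
Each $a_{ij}$ occurs in two of the inner sums, so the last four equations add up to $4q-4q-4c=0$. Hence $c=0$ and $q=0$. The equation for $i=4$ gives $a_{14}+a_{24}+a_{34}=0$, and therefore $a_{12}+a_{13}+a_{23}=0$. The same holds for every $4$-set $G$ and every triangle in it.

So all coefficients of degree $4$ vanish, and if $f\ne0$ then $w\neq0$. We know that a signed sum of $w$ over each triangle and over each $4$-set is zero, but the signs come from missed points about which we know nothing. Scale $f$ so that the $w(ij)$ are integers, not all even, and let $\Gamma$ be the graph of edges with $w(ij)$ odd. Modulo $2$ the signs are irrelevant: every triangle and every $4$-set contains an even number of edges of $\Gamma$. Let $D$ be the set of neighbors of vertex $1$. The triangles $\{1,i,j\}$ show that $ij$ is an edge if and only if exactly one of $i,j$ lies in $D$, so $\Gamma$ is the complete bipartite graph between $D$ and $E\setminus D$. As $\Gamma$ has an edge, both sides are nonempty, and as $n=5$, one side has at least three elements. Three vertices from that side and one from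 the other span exactly three edges, a contradiction.

For $n=4$ the argument stops at the last step: the splits $2+2$ survive. They do occur. For four lines, the function equal to $1$ on $\pm({+}{+}{+}{+})$, to $-1$ on $\pm({+}{+}{-}{-})$ and to $0$ elsewhere lies in $\mathcal N$, and it has $w(ij)=4$ for the edges between $\{1,2\}$ and $\{3,4\}$ and $w(12)=w(34)=0$. The three graphs of type $2+2$ and the empty graph form a $2$-dimensional space over $\mathbb F_2$, in agreement with the excess $\binom42-\binom43=2$ in Theorem~\ref{thm:cube}(b). The general proof follows the same three steps.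

\section{Coefficients of degree above $d$}\label{sec:high}

At a missed point of $G$, equation \eqref{eq:proj} relates the top coefficient $\hat f(G)$ to the unknown part of degree $d$. To separate the two we need a second relation in which they carry different weights. Summing over the neighbors provides it: for $B\subseteq G$, flipping $i$ reverses $y_B$ if $i\in B$ and fixes it otherwise, so
\begin{equation}\label{eq:eigen}
\sum_{i\in G}(y^{(i)})_B=(|G|-2|B|)\,y_B ,
\end{equation}
and the factor depends only on the degree.

\begin{lemma}\label{lem:high}
If $f\in\mathcal N$, then $\hat f(G)=0$ whenever $|G|\ne d$.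
\end{lemma}

\begin{proof}
For $|G|\le d-2$ this is the definition of $\mathcal N$, and for $|G|\not\equiv d\pmod2$ it holds by parity. For $g=|G|>d$ we use induction on $g$, and we may assume $g\equiv d\pmod2$, so $g\ge d+2$. By induction, the only proper subsets of $G$ that contribute to \eqref{eq:proj} have size $d$. Let $y$ be a missed point of $G$, and put $q=\sum_{B\subseteq G,\,|B|=d}\hat f(B)y_B$ and $c=\hat f(G)y_G$. Lemma~\ref{lem:missed} at $y$ gives $q+c=0$. Lemma~\ref{lem:missed} at the neighbors, summed with the help of \eqref{eq:eigen}, gives $(g-2d)q-gc=0$. Substituting $q=-c$ yields $-2(g-d)c=0$. Since $g>d$ and we work over $\mathbb Q$, we get $c=0$.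
\end{proof}

Let $\binom Ed$ be the set of $d$-subsets of $E$. For $f\in\mathcal N$, write $w(B)=\hat f(B)$ for $B\in\binom Ed$. By Lemma~\ref{lem:high} the linear map $f\mapsto w$ is injective on $\mathcal N$, and for every $G\subseteq E$,
\begin{equation}\label{eq:q}
2^{|G|}f_G(y)=q_G(y):=\sum_{B\subseteq G,\ |B|=d}w(B)\,y_B .
\end{equation}

\section{Reduction modulo $2$}\label{sec:mod2}

Each missed point $y$ gives a relation $q_G(y)=0$ among the $w(B)$ with coefficients $\pm1$. The point $y$ depends on $G$ in a way that the hypotheses do not control, so over $\mathbb Q$ the relations for different $G$ are hard to combine. Modulo $2$ they do not depend on $y$. All sums over $B$ below run over $d$-sets.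

\begin{lemma}\label{lem:parity}
Let $f\in\mathcal N$ have $w(B)\in\mathbb Z$ for all $B$. Then $\sum_{B\subseteq G}w(B)$ is even for every $G\subseteq E$ with $|G|\ge d+1$.
\end{lemma}

\begin{proof}
If $|G|\ge d+2$, take a missed point $y$ of $G$. Then $q_G(y)=0$ by Lemma~\ref{lem:missed} and \eqref{eq:q}, and $w(B)y_B\equiv w(B)\pmod2$.

If $|G|=d+1$, the set $G$ may be shattered, so we enlarge it. As $n\ge d+2$, there is $i\in E\setminus G$. Let $y$ be a missed point of $G'=G\cup\{i\}$. By Lemma~\ref{lem:missed}, $q_{G'}(y)=q_{G'}(y^{(i)})=0$. In the sum of these two expressions the terms with $i\in B$ cancel and the others double, so $2\sum_{B\subseteq G}w(B)y_B=0$. Divide by $2$ in $\mathbb Z$, and then reduce modulo $2$.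
\end{proof}

The relations of Lemma~\ref{lem:parity} define a space that depends only on $n$ and $d$:
\[
K=\Big\{\xi\in\mathbb F_2^{\binom Ed}:\ \sum_{B\subseteq G}\xi(B)=0\ \text{ for all }G\subseteq E\text{ with }|G|\ge d+1\Big\}.
\]

\begin{proposition}\label{prop:NK}
$\dim_{\mathbb Q}\mathcal N\le\dim_{\mathbb F_2}K$.
\end{proposition}

\begin{proof}
Let $N\subseteq\mathbb Q^{\binom Ed}$ be the image of $\mathcal N$ under $f\mapsto w$, let $r=\dim N=\dim\mathcal N$, and let $L=N\cap\mathbb Z^{\binom Ed}$. As a subgroup of $\mathbb Z^{\binom Ed}$, the group $L$ is free abelian. It lies in $N$ and contains a basis of $N$, obtained by clearing denominators, so its rank is $r$ and $L/2L\cong\mathbb F_2^{\,r}$. If $v\in L$ has only even entries, then $v/2\in N\cap\mathbb Z^{\binom Ed}=L$. Thus reduction modulo $2$ has kernel $2L$ on $L$ and embeds $L/2L$ in $\mathbb F_2^{\binom Ed}$. By Lemma~\ref{lem:parity} the image lies in $K$.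
\end{proof}

\section{The space $K$}\label{sec:K}

\subsection*{The range $n\ge2d+1$}
To isolate one value $\xi(B_0)$, note that the definition of $K$ has a relation for every set $G\supseteq B_0$ except $G=B_0$, where the sum is $\xi(B_0)$ itself. So we add up over all $G\supseteq B_0$.

\begin{proof}[Proof of Theorem~\ref{thm:cube}(a)]
Let $\xi\in K$ and $B_0\in\binom Ed$. A $d$-set $B$ is contained in exactly $2^{\,n-|B\cup B_0|}$ sets $G\supseteq B_0$, so in $\mathbb F_2$
\[
\xi(B_0)=\sum_{G\supseteq B_0}\ \sum_{B\subseteq G}\xi(B)=\sum_{B}2^{\,n-|B\cup B_0|}\,\xi(B).
\]
Since $|B\cup B_0|\le 2d<n$, every power of $2$ on the right is even, so $\xi(B_0)=0$. Hence $K=0$, Proposition~\ref{prop:NK} gives $\mathcal N=0$, and \eqref{eq:count} is the bound (a).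
\end{proof}

This is the only use of the hypothesis $n\ge2d+1$: two $d$-sets never cover $E$. Relations for sets $G$ of several sizes are needed. For $d=2$, the triangle relations alone allow every complete bipartite graph, as Section~\ref{sec:five} showed.

\subsection*{The range $d+2\le n\le 2d$}
Now $K$ can be nonzero, and we need a lower bound on the rank of its defining relations. There are $\binom n{d+1}$ relations with $|G|=d+1$. Over $\mathbb F_2$ they can be dependent: for $d=2$ and $n=4$ the four triangle relations add up to zero, as each edge lies in two triangles. We show that, together with the relations for larger $G$, the rank is at least $\binom n{d+1}$.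

An induction on the ground set is easiest after passing to complements. For integers $0\le k\le m$ and $R\subseteq[m]=\{1,\dots,m\}$, let $z_R$ be the $\mathbb F_2$-valued function on the $k$-subsets $S$ of $[m]$ with $z_R(S)=1$ if $R\subseteq S$ and $z_R(S)=0$ otherwise. Note that $z_R=\prod_{s\in R}z_{\{s\}}$. Let $V(m,k,j)$ be the span of the $z_R$ with $|R|\le j$, and let $a(m,k,j)$ be its dimension.

\begin{lemma}\label{lem:rank}
If $0\le j\le\min(k,m-k)$, then $a(m,k,j)\ge\binom mj$.
\end{lemma}

\begin{proof}
We use induction on $m$, and first treat three boundary cases directly. If $j=0$, the function $z_\emptyset=1$ is nonzero, so $a=1$. If $j=k$, then for $|S|=k$ the function $z_S$ is the indicator of the single set $S$, so $V$ is the space of all functions and $a=\binom mk=\binom mj$. If $j=m-k$, then for $|S|=k$ the product $\prod_{s\notin S}(1-z_{\{s\}})$ is $1$ exactly on the $k$-sets contained in $S$, so it is the indicator of $S$. It expands into functions $z_R$ with $|R|\le m-k$. Again $V$ is the space of all functions, and $a=\binom mk=\binom mj$.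

In the remaining case $1\le j\le k-1$ and $j\le m-k-1$. Restrict functions to the $k$-sets that do not contain $m$. This sends $z_R$ to the function $z_R$ for $[m-1]$ if $m\notin R$, and to $0$ if $m\in R$, so it maps $V(m,k,j)$ onto $V(m-1,k,j)$. The kernel contains the functions $z_{R\cup\{m\}}$ with $R\subseteq[m-1]$ and $|R|\le j-1$. On a set $S'\cup\{m\}$, with $S'$ a $(k-1)$-subset of $[m-1]$, such a function takes the value $z_R(S')$, so these functions span a copy of $V(m-1,k-1,j-1)$. Both triples satisfy the hypothesis, since $j\le\min(k,m-1-k)$ and $j-1\le\min(k-1,m-k)$. Therefore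
\[
a(m,k,j)\ge a(m-1,k,j)+a(m-1,k-1,j-1)\ge\binom{m-1}j+\binom{m-1}{j-1}=\binom mj .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cube}(b)]
Let $k=n-d$, so that $2\le k\le d=n-k$. Index the $d$-sets $B$ by their complements $S=E\setminus B$, which are the $k$-sets, and put $R=E\setminus G$. Then $B\subseteq G$ if and only if $R\subseteq S$, and $|G|\ge d+1$ if and only if $|R|\le k-1$. The relations that define $K$ become $\sum_Sz_R(S)\,\xi(E\setminus S)=0$ for $|R|\le k-1$, a linear system in $\binom nd$ unknowns of rank $a(n,k,k-1)$. Since $k-1\le\min(k,n-k)$, Lemma~\ref{lem:rank} gives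
\[
\dim K\le\binom nd-\binom n{k-1}=\binom nd-\binom n{d+1}.
\]
Proposition~\ref{prop:NK} and \eqref{eq:count} give the bound (b).
\end{proof}

The excess $\binom nd-\binom n{d+1}$ is positive for $n\le2d$ and vanishes at $n=2d+1$, where part (a) takes over.

\begin{thebibliography}{9}

\bibitem{BLSWZ}
Bj\"orner, Las Vergnas, Sturmfels, White, Ziegler,
\emph{Oriented Matroids}.

\bibitem{HKMS}
Rangel Hern\'andez-Ortiz, Kolja Knauer, Luis Pedro Montejano, Manfred Scheucher,
\emph{Roudneff's Conjecture in Dimension $4$},
arXiv:2303.14212 (2023).

\end{thebibliography}
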